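\title{Axial three-way transportation polytopes have linear diameter}

\begin{abstract}
We prove that the graph of every $p\times q\times s$ axial $3$-way transportation polytope has diameter at most $420(p+q+s)$, which confirms the Linear Hirsch Conjecture for these polytopes. The same argument gives a linear bound for $d$-way axial polytopes, with a constant that depends only on $d$, and an example shows that some $t\times t\times t$ polytope has diameter at least $3t-3$. The proof simulates the exchange of one coordinate between two support cells by at most two edges, uses such exchanges to move two given vertices to a common face that is a product of smaller transportation polytopes, and chooses this face by a density argument so that the number of edges spent is proportional to the number of indices removed.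
\end{abstract}

\section{Introduction}

Let $p,q,s\ge1$ be integers and let $u\in\mathbb R^p$, $v\in\mathbb R^q$, $w\in\mathbb R^s$ have non-negative entries. The $p\times q\times s$ \emph{axial $3$-way transportation polytope} with margins $u,v,w$ is the set of all arrays $x=(x_{ijk})\in\mathbb R^{p\times q\times s}$ with $x_{ijk}\ge0$ and
\[
\sum_{j,k}x_{ijk}=u_i\ \ (1\le i\le p),\qquad \sum_{i,k}x_{ijk}=v_j\ \ (1\le j\le q),\qquad \sum_{i,j}x_{ijk}=w_k\ \ (1\le k\le s).
\]
It is non-empty exactly when $\sum_iu_i=\sum_jv_j=\sum_kw_k$: each of these sums must equal the total mass $M$ of $x$, and if they agree then $x_{ijk}=u_iv_jw_k/M^2$ (or $x=0$ if $M=0$) is a solution. We always assume that the sums agree. The \emph{graph} of a polytope consists of its vertices and edges, and the \emph{diameter} of the polytope is the diameter of its graph. For $s=1$ the third family of equations is redundant and we obtain the ordinary ($2$-way) $p\times q$ transportation polytope.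

It is known that the diameter of every $p\times q\times s$ axial $3$-way transportation polytope is at most $2(p+q+s-2)^2$. The \emph{Linear Hirsch Conjecture} for these polytopes, posed in \cite{DK}, asks whether there is a universal constant $C$ such that the diameter is always at most $C(p+q+s)$. We prove that there is.

\begin{theorem}\label{thm:three}
Every $p\times q\times s$ axial $3$-way transportation polytope has diameter at most $420\,(p+q+s)$.
\end{theorem}

A \emph{$d$-way axial transportation polytope} of size $p_1\times\dots\times p_d$ is defined in the same way, by prescribing the sum of a non-negative $d$-dimensional array over each slice in which one coordinate is fixed (see Section~\ref{sec:generic}).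

\begin{theorem}\label{thm:dway}
For every $d\ge1$ there is a constant $C_d$ such that every $d$-way axial transportation polytope of size $p_1\times\dots\times p_d$ has diameter at most $C_d\,(p_1+\dots+p_d)$. One may take $C_1=0$ and $C_d=48d^2\,3^{d-2}+8d^2C_{d-1}$ for $d\ge2$.
\end{theorem}

\begin{theorem}\label{thm:lower}
For every $t\ge2$ some $t\times t\times t$ axial $3$-way transportation polytope has diameter at least $3t-3=p+q+s-3$.
\end{theorem}

The proofs of Theorems~\ref{thm:dway} and~\ref{thm:lower} use only textbook facts about polytopes. The recursion in Theorem~\ref{thm:dway} gives $C_2=192$ and $C_3=15120$, which already answers the question. The constant $420$ comes from inserting one external result into the same argument.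

\begin{theorem}[Brightwell, van den Heuvel and Stougie \cite{BHS}]\label{thm:BHS}
Every $m\times n$ transportation polytope has diameter at most $8(m+n-2)$.
\end{theorem}

\subsection*{Why the scale is $p+q+s$}
The polytope lives in a space of dimension $pqs$, but its $p+q+s$ equations have rank only $r=p+q+s-2$. If all margins are positive, the polytope has dimension $pqs-r$ and at most $pqs$ facets, so the Hirsch bound, the number of facets minus the dimension, is at most $r$. More concretely, a vertex has at most $r$ positive entries. For generic margins it has exactly $r$, and walking along an edge makes one zero entry positive and one positive entry zero. A path from $x$ to $y$ must therefore spend one edge on each cell in the support of $y$ that is not in the support of $x$; this is the source of Theorem~\ref{thm:lower}. If the cells of $y$ could be brought in one at a time without ever expelling one of them again, $r$ edges would suffice. The obstacle is that we choose only the cell that enters; the current values decide which cell leaves. In the $2$-way case the support of a generic vertex is a spanning tree of a complete bipartite graph, the entering cell closes a cycle, and the leaving cell lies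 on that cycle. In the $3$-way case the support is a set of triples and there is no cycle to inspect; vertices need not even be integral when the margins are (see Section~\ref{sec:lower}). The proof below needs almost no information about the direction of an individual edge.

\subsection*{The method}
There are three steps.
\begin{enumerate}
\item \emph{Swaps.} Take two cells $T,T'$ in the support of a vertex and exchange one of their coordinates to get cells $E,E'$. After at most two edges, $T$ or $T'$ has left the support and nothing except $E,E'$ has entered (Lemma~\ref{lem:exchange}).
\item \emph{Splits.} Fix an index $a$, the \emph{hub}, and in each other direction a set of indices whose total margin just exceeds that of $a$. Swaps lead from any vertex to a face on which the slice through $a$ uses only these indices. The face is a product of a $(d-1)$-way polytope and a smaller $d$-way polytope, and the number of edges spent is bounded by a constant times the number of support cells that meet the chosen indices (Section~\ref{sec:split}).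
\item \emph{Density.} Given two vertices, the hub and the sets can be chosen so that this cost, for both vertices together, is proportional to the number of indices by which the $d$-way factor is smaller than the original polytope (Section~\ref{sec:cheap}). Induction then gives a linear bound (Section~\ref{sec:upper}).
\end{enumerate}
Section~\ref{sec:generic} reduces everything to generic margins, and Section~\ref{sec:example} carries out the first two steps by hand in a $2\times2\times2$ polytope.

\section{Generic margins and pivots}\label{sec:generic}

\subsection*{Notation}
Let $V_1,\dots,V_d$ be disjoint non-empty finite sets, the \emph{classes}, and let $V=V_1\cup\dots\cup V_d$ be the set of \emph{indices}. A \emph{cell} is an element $T=(T_1,\dots,T_d)$ of $\mathcal T=V_1\times\dots\times V_d$. We write $b\in T$ if $b$ is a coordinate of $T$, and $T$ \emph{meets} $W\subseteq V$ if some coordinate of $T$ lies in $W$. For functions on $V$ or on $\mathcal T$ we abbreviate sums, as in $m(W)=\sum_{b\in W}m(b)$. A \emph{margin function} is a map $m:V\to\mathbb R_{\ge0}$ with $m(V_1)=\dots=m(V_d)$, and its polytope is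
\[
P(m)=\Bigl\{x\in\mathbb R^{\mathcal T}_{\ge0}:\ \sum_{T\ni b}x_T=m(b)\ \text{ for all } b\in V\Bigr\}.
\]
For $d=1$ this is a point. The equations read $Ax=m$, where the column $\chi_T\in\{0,1\}^V$ of $A$ is the indicator vector of the set of coordinates of $T$. A set of cells is \emph{independent} if its columns are linearly independent.

Call $f:V\to\mathbb R$ \emph{trivial} if it is constant on each class and the $d$ constants add up to $0$. These are exactly the $f$ with $f\cdot\chi_T=\sum_cf(T_c)=0$ for all cells $T$: comparing two cells that differ only in coordinate $c$ shows that such an $f$ is constant on $V_c$. The trivial functions form a space of dimension $d-1$, so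
\[
r:=\operatorname{rank}A=|V|-d+1,
\]
and the image $L$ of $A$, the orthogonal complement of the trivial functions, is the space of vectors in $\mathbb R^V$ whose class sums are all equal.

We use the following standard facts. For $U\subseteq\mathcal T$ let $P(m)[U]=\{x\in P(m):\operatorname{supp}x\subseteq U\}$, and let $A_U$ be the submatrix of columns in $U$.
\begin{enumerate}
\item[(P1)] A point $x\in P(m)$ is a vertex if and only if $\operatorname{supp}x$ is independent.
\item[(P2)] $P(m)[U]$ is a face of $P(m)$ of dimension at most $|U|-\operatorname{rank}A_U$. The smallest face containing $x$ is $P(m)[\operatorname{supp}x]$, and for $U=\operatorname{supp}x$ the dimension equals $|U|-\operatorname{rank}A_U$.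
\item[(P3)] A linear function attains its minimum over a polytope at a vertex, and every vertex is the unique minimizer of some linear function.
\item[(P4)] The graph of a face is a subgraph of the graph of the polytope. The vertices of a product $P_1\times P_2$ are the pairs of vertices, and its edges are the products of an edge of one factor with a vertex of the other, so $\operatorname{diam}(P_1\times P_2)=\operatorname{diam}P_1+\operatorname{diam}P_2$.
\end{enumerate}

\subsection*{Generic margins}
We want every vertex to have a support of full size $r$, and we want this property to pass to the smaller polytopes that appear in the induction. The following condition, stated for the margins alone, does both.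

\begin{definition}
A margin function $m$ is \emph{generic} if every $f:V\to\mathbb Q$ with $f\cdot m=0$ is trivial.
\end{definition}

In words, the margins satisfy no linear relation with rational coefficients other than those forced by the equality of the class sums.

\begin{lemma}\label{lem:generic}
Let $m$ be generic.
\begin{enumerate}
\item[(a)] $m(b)>0$ for all $b\in V$. If $c\ne h$, $|V_h|\ge2$, $a\in V_h$ and $W\subseteq V_c$, then $m(W)\ne m(a)$.
\item[(b)] The support of every vertex has exactly $r$ cells, so its columns form a basis of $L$.
\item[(c)] Let $x$ be a vertex with support $S$ and let $E\notin S$. There is a unique $\eta\in\ker A$ with $\operatorname{supp}\eta\subseteq S\cup\{E\}$ and $\eta_E=1$. Moving from $x$ in direction $\eta$ traverses an edge whose other end has support $(S\cup\{E\})\setminus\{F\}$ for exactly one cell $F\in S$, and $\eta_F<0$.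
\item[(d)] If $S,S'$ are the supports of adjacent vertices, then $|S\cup S'|=r+1$.
\end{enumerate}
\end{lemma}

In (c) we say that we \emph{pivot} on $E$, that $E$ \emph{enters} and that $F$ \emph{leaves}.

\begin{proof}
(a) The indicator function $\mathbf 1_{\{b\}}$ is not trivial: either it is not constant on the class of $b$, or its constants add up to $1$. Hence $m(b)\ne0$. The function $\mathbf 1_W-\mathbf 1_{\{a\}}$ is not constant on $V_h$, so $m(W)-m(a)\neq0$.

(b) Let $x$ be a vertex with support $S$. By (P1), $S$ is independent and $|S|\le r$. The rational $f$ with $f\cdot\chi_T=0$ for all $T\in S$ form a $\mathbb Q$-vector space of dimension $|V|-|S|$, because a $0/1$ matrix has the same rank over $\mathbb Q$ and $\mathbb R$. If $|S|<r$, this exceeds $|V|-r=d-1$, the dimension of the space of trivial rational functions, so some such $f$ is not trivial. But $f\cdot m=\sum_{T\in S}x_T\,f\cdot\chi_T=0$, contradicting genericity.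

(c) By (b), $\chi_E$ is a unique linear combination of the columns in $S$, which gives $\eta$; every kernel vector supported on $S\cup\{E\}$ is a multiple of $\eta$. Adding the rows of $A$ indexed by $V_1$ shows that the entries of $\eta$ add up to $0$, so $\eta$ has a negative entry. Hence $P(m)[S\cup\{E\}]=\{x+t\eta:0\le t\le t^*\}$ with $t^*=\min\{x_F/|\eta_F|:\eta_F<0\}>0$. This face is an edge. Its other end $x+t^*\eta$ has $E$ in its support, and the support has $r$ cells by (b), so exactly one $F\in S$ is missing. From $x_F+t^*\eta_F=0$ we get $\eta_F<0$.

(d) The midpoint of the edge has support $S\cup S'$, and the smallest face containing it is the edge. By (P2) and (b), $1=|S\cup S'|-r$.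
\end{proof}

Parts (b)--(d) fail without genericity. The $2\times2$ polytope with all margins $1$ has $r=3$ and is a segment whose ends have supports $\{11,22\}$ and $\{12,21\}$; no edge brings in the cell $12$ alone.

\begin{lemma}\label{lem:dense}
There is a vector $g\in\mathbb R^{\mathcal T}$ with positive entries such that for every margin function $m$, the margin function $m+\varepsilon Ag$ is generic for all but countably many $\varepsilon>0$.
\end{lemma}

\begin{proof}
For a non-trivial rational $f$, the set $\{g:f\cdot Ag=0\}$ is a hyperplane of $\mathbb R^{\mathcal T}$, since $f\cdot\chi_T\neq0$ for some $T$. Countably many hyperplanes have measure zero and do not cover the positive orthant, so some positive $g$ has $f\cdot Ag\ne0$ for all non-trivial rational $f$. For each such $f$ the equation $f\cdot m+\varepsilon f\cdot Ag=0$ has exactly one real solution $\varepsilon$.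
\end{proof}

Perturbing the margins can split a degenerate vertex into several vertices, but it cannot shorten distances.

\begin{lemma}\label{lem:reduction}
For every margin function $m$ there is a generic margin function $m'$ on the same classes with $\operatorname{diam}P(m)\le\operatorname{diam}P(m')$.
\end{lemma}

\begin{proof}
Take $g$ from Lemma~\ref{lem:dense} and a sequence $\varepsilon_n\downarrow0$ with $m_n=m+\varepsilon_nAg$ generic. There are finitely many families of subsets of $\mathcal T$, so after passing to a subsequence the family $\mathcal S$ of supports of vertices of $P(m_n)$ does not depend on $n$. Put $m'=m_1$.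

For $S\in\mathcal S$ let $x_S(\varepsilon)$ be the solution of $Ax=m+\varepsilon Ag$ supported on $S$. It exists and is unique because the columns in $S$ form a basis of $L$, and it is an affine function of $\varepsilon$. The vertex of $P(m_n)$ with support $S$ is $x_S(\varepsilon_n)$. Hence $x_S(0)=\lim_nx_S(\varepsilon_n)\ge0$ lies in $P(m)$, and it is a vertex by (P1). This defines a map $\pi:x_S(\varepsilon_1)\mapsto x_S(0)$ from the vertices of $P(m')$ to those of $P(m)$.

\emph{The map $\pi$ sends adjacent vertices to equal or adjacent vertices.} If $S,S'$ are supports of adjacent vertices of $P(m')$, then $|S\cup S'|=r+1$ by Lemma~\ref{lem:generic}(d), and $A_{S\cup S'}$ has rank $r$. Both $x_S(0)$ and $x_{S'}(0)$ lie in the face $P(m)[S\cup S']$, which has dimension at most $1$ by (P2).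

\emph{The map $\pi$ is onto.} Let $z$ be a vertex of $P(m)$ and let $\gamma\cdot x$ be a linear function with unique minimizer $z$ on $P(m)$. By (P3) and finiteness of $\mathcal S$, there is $S\in\mathcal S$ such that $x_S(\varepsilon_n)$ minimizes $\gamma\cdot x$ over $P(m_n)$ for infinitely many $n$. Since $z+\varepsilon_ng\in P(m_n)$, we have $\gamma\cdot x_S(\varepsilon_n)\le\gamma\cdot z+\varepsilon_n\,\gamma\cdot g$ for these $n$. In the limit $\gamma\cdot x_S(0)\le\gamma\cdot z$, so $x_S(0)=z$.

Given two vertices of $P(m)$, choose preimages under $\pi$ and a shortest path between them. Its image, with repetitions removed, joins the two vertices and is no longer.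
\end{proof}

\section{A walk in a $2\times2\times2$ polytope}\label{sec:example}

Let $p=q=s=2$, so $r=4$, and take $u=(4,8)$, $v=(7,5)$, $w=(9,3)$. We write $ijk$ for a cell. These margins are not generic, but every vertex below has four support cells, and the proof of Lemma~\ref{lem:generic}(c) shows that each step is an edge.

Take the index $j=1$, of mass $7$, as the hub. Since $u_1=4<7$, the whole mass of $i=1$ fits into the slice $j=1$, and since $7<9=w_1$, this slice fits into the slice $k=1$. So we aim for the face on which the cells $121,122$ (with $i=1$, $j\ne1$) and $112,212$ (with $j=1$, $k\neq1$) are empty. The remaining cells are $111,211$ in the hub slice and $221,222$ outside it, and the margins force the values $4,3,2,3$: the face is the single vertex $x^4$ below. We start from $x^0$, whose support is independent (in a vanishing combination, the rows $i=1$, $j=2$, $k=1$ kill the coefficients of $121$, $222$, $211$ in turn).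
\[
\begin{array}{c|ccccccc|l}
 &111&112&121&211&212&221&222&\text{direction to the next vertex}\\ \hline
x^0& & &4&5&2& &1& +221+212-211-222\\
x^1& & &4&4&3&1& & +112+221-121-212\\
x^2& &3&1&4& &4& & +111+221-121-211\\
x^3&1&3& &3& &5& & +222+111-112-221\\
x^4&4& & &3& &2&3&
\end{array}
\]

\emph{Stage 1: emptying the cells with $i=1$, $j=2$.} The cell $121$ is unwanted. We pair it with $212$ and exchange their first coordinates, which gives $221$ and $112$ and the kernel vector $z=+221+112-121-212$. Neither new cell is in the support of $x^0$, so $z$ is not the direction of an edge. We pivot on $221$. The direction of this edge is not $z$; the cell $121$ is untouched, $212$ even gains mass, and the unrelated cell $222$ leaves. But now $z$ has only one cell, $112$, outside the support, so the pivot on $112$ moves exactly along $z$, and one of $121,212$ must leave. It is $212$, the one we did not want to remove. Still we have made progress: the set of support cells that are unwanted or are possible partners has shrunk from $\{121,211,212\}$ to $\{121,211\}$, because the new cells are of neither kind. The exchange of first coordinates between $121$ and $211$ produces $221$, already present, and $111$; one edge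 leads to $x^3$, and $121$ has left.

\emph{Stage 2: emptying the cells with $j=1$, $k=2$.} We exchange the third coordinates of $112$ and $221$, which gives $111$ and $222$, and one edge leads to $x^4$. This stage cannot spoil the first one, since an exchange of third coordinates creates no new pair $(i,j)$.

The next section shows that these observations hold in general.

\section{Swaps and splits}\label{sec:split}

Throughout this section $d\ge2$ and $m$ is generic.

\subsection*{Simulating an exchange by two edges}

\begin{lemma}\label{lem:exchange}
Let $x$ be a vertex of $P(m)$ with support $S$. Let $z\in\ker A$ have exactly two positive coordinates $E,E'$, and suppose that $\mathcal D=\{F:z_F<0\}$ is contained in $S$. Then there is a path of length at most $2$ from $x$, along which only $E$ and $E'$ enter, to a vertex whose support does not contain $\mathcal D$.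
\end{lemma}

\begin{proof}
The support of $z$ is $\mathcal D\cup\{E,E'\}$. Since $S$ is independent and $z\ne0$, the cells $E,E'$ are not both in $S$.

Suppose that exactly one of them, say $E$, is outside $S$. Then $z$ is supported on $S\cup\{E\}$, so $z=z_E\eta$ for the vector $\eta$ of Lemma~\ref{lem:generic}(c), with $z_E>0$. Pivot on $E$. The leaving cell $F$ has $\eta_F<0$, so $F\in\mathcal D$.

Suppose that both are outside $S$. Pivot on $E$ and let $F$ be the leaving cell. If $F\in\mathcal D$, stop. Otherwise the new support contains $\mathcal D$ and $E$ but not $E'$, and the previous case applies with $E'$ entering.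
\end{proof}

The number two matters here. After the first pivot only one positive cell of $z$ is missing, and this determines the second direction. With three missing cells, nothing in the argument would prevent the second pivot from expelling the cell brought in by the first.

Let $c\ne h$ and let $T,T'$ be cells in the support of a vertex with $T_c\neq T'_c$ and $T_h\ne T'_h$. Let $E$ be $T$ with its $c$-coordinate replaced by $T'_c$, and let $E'$ be $T'$ with its $c$-coordinate replaced by $T_c$. The four cells have the pairs of $(c,h)$-coordinates $(T_c,T_h)$, $(T'_c,T'_h)$, $(T'_c,T_h)$, $(T_c,T'_h)$, so they are distinct; this is where the second coordinate $h$ is needed, for if $T$ and $T'$ differed only in coordinate $c$ we would get $E=T'$. The vector $z=\mathbf 1_E+\mathbf 1_{E'}-\mathbf 1_T-\mathbf 1_{T'}$ lies in $\ker A$, because $E,E'$ together have the same coordinates as $T,T'$. The path given by Lemma~\ref{lem:exchange} is called a \emph{$c$-swap of $T$ and $T'$}. It has at most two edges, at its end $T$ or $T'$ has left the support, and all supports along it are contained in the initial support together with $E,E'$.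

\subsection*{Aligning one class with the hub}
We do not control which of $T,T'$ leaves, so progress has to be measured by a count that drops in either case. We fix a hub $a\in V_h$ and a set $W\subseteq V_c$ with a distinguished element $\ell$, and we want the indices of $W\setminus\{\ell\}$ to occur only together with $a$, and $a$ to occur only together with indices of $W$. The element $\ell$ absorbs the difference of the masses and is allowed both inside and outside the hub slice.

\begin{lemma}\label{lem:oneclass}
Let $c\neq h$, $a\in V_h$, $\ell\in W\subseteq V_c$ and $W^\circ=W\setminus\{\ell\}$, and suppose that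
\begin{equation}\label{eq:sandwich}
m(W^\circ)<m(a)<m(W).
\end{equation}
Let $x$ be a vertex and let $\tau$ be the number of cells of $\operatorname{supp}x$ that meet $W\cup\{a\}$. Then a path of length at most $2\tau$ leads from $x$ to a vertex whose support contains
\begin{equation}\label{eq:aligned}
\text{no cell with } T_c\in W^\circ,\ T_h\ne a,\quad\text{and no cell with } T_c\notin W,\ T_h=a.
\end{equation}
Every cell in a support along the path agrees outside coordinate $c$ with some cell of $\operatorname{supp}x$.
\end{lemma}

\begin{proof}
Partition $\mathcal T$ into six types:
\[
\begin{array}{c|cc}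
 & T_h=a & T_h\ne a\\ \hline
T_c\in W^\circ & \mathcal O_1 & \mathcal A\\
T_c=\ell & \mathcal L_1 & \mathcal L_2\\
T_c\notin W & \mathcal B & \mathcal O_2
\end{array}
\]
Condition \eqref{eq:aligned} says that the support avoids $\mathcal A$ and $\mathcal B$. Two support cells $T,T'$ in different rows and different columns of the table admit a $c$-swap, and then $E$ lies in the column of $T$ and the row of $T'$, while $E'$ lies in the column of $T'$ and the row of $T$. For every point $y\in P(m)$, the first column has mass $m(a)$, the first row has mass $m(W^\circ)$, and the first two rows have mass $m(W)$. Subtracting and using \eqref{eq:sandwich},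
\begin{equation}\label{eq:balance}
y(\mathcal L_1)+y(\mathcal B)-y(\mathcal A)=m(a)-m(W^\circ)>0,\qquad y(\mathcal A)+y(\mathcal L_2)-y(\mathcal B)=m(W)-m(a)>0.
\end{equation}
For a set $\mathcal X$ of cells let $n(\mathcal X)$ be the number of cells of $\mathcal X$ in the support of the current vertex. Cells of $\mathcal A,\mathcal B,\mathcal L_1,\mathcal L_2$ meet $W\cup\{a\}$, so initially $n(\mathcal A\cup\mathcal B\cup\mathcal L_1\cup\mathcal L_2)\le\tau$.

\emph{Phase 1.} While $n(\mathcal A)>0$ and $n(\mathcal B)>0$, swap a support cell $T\in\mathcal A$ with a support cell $T'\in\mathcal B$. Then $E\in\mathcal O_2$ and $E'\in\mathcal O_1$, so $n(\mathcal A\cup\mathcal B\cup\mathcal L_1\cup\mathcal L_2)$ drops by at least $1$. If this phase has $\lambda$ swaps, the count is at most $\tau-\lambda$ at its end. If now $n(\mathcal A)=n(\mathcal B)=0$ we are done; otherwise exactly one of the following phases applies.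

\emph{Phase 2A: $n(\mathcal B)=0<n(\mathcal A)$.} The first relation in \eqref{eq:balance} gives $n(\mathcal L_1)>0$. Swap $T\in\mathcal A$ with $T'\in\mathcal L_1$. Then $E\in\mathcal L_2$ and $E'\in\mathcal O_1$, so $n(\mathcal B)$ stays $0$ and $n(\mathcal A\cup\mathcal L_1)$ drops by at least $1$. Repeat until $n(\mathcal A)=0$.

\emph{Phase 2B: $n(\mathcal A)=0<n(\mathcal B)$.} The second relation in \eqref{eq:balance} gives $n(\mathcal L_2)>0$. Swap $T\in\mathcal B$ with $T'\in\mathcal L_2$. Then $E\in\mathcal L_1$ and $E'\in\mathcal O_2$, so $n(\mathcal A)$ stays $0$ and $n(\mathcal B\cup\mathcal L_2)$ drops by at least $1$. Repeat until $n(\mathcal B)=0$.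

The count used in the second phase starts at no more than $\tau-\lambda$, so there are at most $\tau$ swaps and $2\tau$ edges in all. The cells added by a $c$-swap agree outside coordinate $c$ with $T$ or $T'$, and the last claim follows by induction over the swaps.
\end{proof}

Hypothesis \eqref{eq:sandwich} is what provides a partner in the second phase, and up to ties it is necessary: by \eqref{eq:balance}, a point with $y(\mathcal A)=y(\mathcal B)=0$ exists only if $m(W^\circ)\le m(a)\le m(W)$. In Section~\ref{sec:example}, Stage 1 is Phase 2A with $W=\{1,2\}$, $\ell=2$, and Stage 2 is Phase 2B with $W=\{\ell\}=\{1\}$.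

\subsection*{Splits}
We now align all classes other than $V_h$ with the hub.

\begin{definition}
A \emph{split} of $m$ consists of a hub $a\in V_h$, where $|V_h|\ge2$, and for every $c\ne h$ a set $W_c\subseteq V_c$ with an element $\ell_c\in W_c$ such that $m(W_c^\circ)<m(a)<m(W_c)$, where $W_c^\circ=W_c\setminus\{\ell_c\}$. Its \emph{face} is $\Phi=P(m)[\mathcal T_1\cup\mathcal T_2]$, where
\[
\mathcal T_1=\{T:T_h=a,\ T_c\in W_c\text{ for all }c\neq h\},\qquad \mathcal T_2=\{T:T_h\neq a,\ T_c\notin W_c^\circ\text{ for all }c\ne h\}.
\]
\end{definition}

The \emph{degree} $\deg_x(b)$ of an index $b$ at a vertex $x$ is the number of cells of $\operatorname{supp}x$ that contain $b$, and $\deg_x(W)=\sum_{b\in W}\deg_x(b)$.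

\begin{lemma}\label{lem:reach}
Let a split be given and let $c_1,\dots,c_{d-1}$ be any order of the elements of $\{1,\dots,d\}\setminus\{h\}$. From every vertex $x$ there is a path to a vertex of $\Phi$ of length at most
\[
2\sum_{t=1}^{d-1}3^{\,d-1-t}\bigl(\deg_x(W_{c_t})+\deg_x(a)\bigr).
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:oneclass} successively with $c=c_1,\dots,c_{d-1}$; call these applications stages. Condition \eqref{eq:aligned} for a class $c$ depends only on the pairs $(T_c,T_h)$ that occur in the support. A later stage $c_t$ has $c_t\notin\{c,h\}$, so by the last claim of Lemma~\ref{lem:oneclass} it creates no new such pair and preserves the condition. At the end \eqref{eq:aligned} holds for all $c\ne h$. Then a support cell with $T_h=a$ lies in $\mathcal T_1$ and one with $T_h\ne a$ lies in $\mathcal T_2$, so we have reached a vertex of $\Phi$.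

Degrees can grow during earlier stages, and this has to be paid for. Let $\tau_t$ be the number of support cells that meet $W_{c_t}\cup\{a\}$ at the start of stage $t$, let $s_t=\tau_1+\dots+\tau_t$ with $s_0=0$, and let $\sigma_t=\deg_x(W_{c_t})+\deg_x(a)$. At most $\sigma_t$ cells of $\operatorname{supp}x$ meet $W_{c_t}\cup\{a\}$. The first $t-1$ stages have at most $2s_{t-1}$ edges, each of which adds one cell. Hence $\tau_t\le\sigma_t+2s_{t-1}$, that is, $s_t\le3s_{t-1}+\sigma_t$, and so $s_{d-1}\le\sum_t3^{d-1-t}\sigma_t$. The path has length at most $2s_{d-1}$.
\end{proof}

On $\Phi$ the hub slice and the rest of the array interact only through the indices $\ell_c$, and the way in which the mass of $\ell_c$ is divided between them is fixed by the margins. So the two parts vary independently.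

\begin{lemma}\label{lem:product}
Let a split be given. Define $m^1$ on the $d-1$ classes $W_c$ $(c\neq h)$, and $m^2$ on the $d$ classes $V_c\setminus W_c^\circ$ $(c\ne h)$ and $V_h\setminus\{a\}$, by
\[
m^1(\ell_c)=m(a)-m(W_c^\circ),\qquad m^2(\ell_c)=m(W_c)-m(a)\qquad(c\ne h),
\]
and $m^1=m$, $m^2=m$ at all other indices. Then $m^1$ and $m^2$ are generic margin functions, and $\Phi$ is linearly isomorphic to $P(m^1)\times P(m^2)$.
\end{lemma}

\begin{proof}
The values at $\ell_c$ are positive by the definition of a split, and $m^1(\ell_c)+m^2(\ell_c)=m(\ell_c)$. Every class of $m^1$ has mass $m(a)$ and every class of $m^2$ has mass $m(V_h)-m(a)$. The cells for the classes of $m^1$ correspond to $\mathcal T_1$ (drop the coordinate $a$), and the cells for the classes of $m^2$ form $\mathcal T_2$.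

Let $x\in\Phi$, with restrictions $x^1,x^2$ to $\mathcal T_1,\mathcal T_2$. Among the cells of $\mathcal T_1\cup\mathcal T_2$, those containing $a$ are exactly the cells of $\mathcal T_1$, so $x^1$ has total mass $m(a)$. An index $b\in W_c^\circ$ occurs only in cells of $\mathcal T_1$, so $x^1$ has margin $m(b)$ at $b$, and hence margin $m(a)-m(W^\circ_c)$ at $\ell_c$. The rest $m^2(\ell_c)$ of the mass of $\ell_c$ is carried by $x^2$, and the indices in $V_c\setminus W_c$ and $V_h\setminus\{a\}$ occur only in cells of $\mathcal T_2$. Thus $(x^1,x^2)\in P(m^1)\times P(m^2)$. Conversely, given such a pair, the array that equals $x^1$ on $\mathcal T_1$, $x^2$ on $\mathcal T_2$ and $0$ elsewhere has margin $m(a)$ at $a$, margin $m^1(\ell_c)+m^2(\ell_c)$ at $\ell_c$, and margin $m(b)$ at every other $b$, so it lies in $\Phi$.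

For genericity we lift a rational relation to a relation for $m$. Let $f^2$ be rational with $f^2\cdot m^2=0$. Extend it to $f$ on $V$ by $f=f^2(\ell_c)$ on $W_c^\circ$ and $f(a)=-\sum_{c\ne h}f^2(\ell_c)$. The indices in $W_c$ contribute $f^2(\ell_c)\,m(W_c)$ to $f\cdot m$, while $\ell_c$ contributes $f^2(\ell_c)\,(m(W_c)-m(a))$ to $f^2\cdot m^2$. Therefore
\[
f\cdot m-f^2\cdot m^2=\sum_{c\ne h}f^2(\ell_c)\,m(a)+f(a)\,m(a)=0,
\]
and $f$ is trivial. Each class of $m^2$ is a non-empty subset of the corresponding class of $m$ (for $V_h\setminus\{a\}$ this uses $|V_h|\ge2$), so the restriction $f^2$ of $f$ has the same $d$ constants and is trivial.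

Let $f^1$ be rational with $f^1\cdot m^1=0$. Put $f(b)=f^1(b)-f^1(\ell_c)$ for $b\in W_c^\circ$, $f(a)=\sum_{c\neq h}f^1(\ell_c)$, and $f=0$ elsewhere. Then
\[
f\cdot m=\sum_{c\ne h}\Bigl(\,\sum_{b\in W_c^\circ}f^1(b)\,m(b)+f^1(\ell_c)\bigl(m(a)-m(W_c^\circ)\bigr)\Bigr)=f^1\cdot m^1=0,
\]
so $f$ is trivial. Since $f(\ell_c)=0$, it vanishes on $V_c$, which means that $f^1$ is constant on $W_c$. Since $f$ vanishes on $V_h\setminus\{a\}\neq\emptyset$, also $f(a)=0$, which means that these constants add up to $0$. So $f^1$ is trivial.
\end{proof}

To connect two vertices $x,y$ we move both to the face of the \emph{same} split and join the endpoints inside it. The relevant degree is therefore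
\[
\delta(b)=\deg_x(b)+\deg_y(b),
\]
and Lemmas~\ref{lem:reach} and~\ref{lem:product} with (P4) give
\begin{equation}\label{eq:recursion}
\operatorname{dist}(x,y)\le 2\sum_{t=1}^{d-1}3^{\,d-1-t}\bigl(\delta(W_{c_t})+\delta(a)\bigr)+\operatorname{diam}P(m^1)+\operatorname{diam}P(m^2).
\end{equation}
The classes of $m^2$ have lost $a$ and the sets $W^\circ_c$. So for every $c\ne h$,
\begin{equation}\label{eq:size}
m^2\text{ lives on at most }|V|-1-|W_c^\circ|=|V|-|W_c|\text{ indices.}
\end{equation}

\section{A split that pays for itself}\label{sec:cheap}

An arbitrary split gives only a quadratic bound. For $d=3$, each use of Lemma~\ref{lem:oneclass} costs at most $2r$ edges, the $2$-way factor has diameter at most $8|V|$, and $|V|$ may drop by just $1$. For a linear bound the cost must be proportional to the drop in $|V|$.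

Normalize the total mass to $1$. Every cell has one coordinate in each class, so $\delta(V_c)=2r$ for all $c$: each class has, on average, degree $2r$ per unit of mass. A hub of mass $\mu$ and sets $W_c$ of mass comparable to $\mu$ should then cost about $r\mu$, provided that we avoid indices whose degree is large for their mass. To pay for this we must remove about $r\mu$ indices. A small class may not have that many, but a largest class has $p\ge r/d$ indices sharing mass $1$, so a set of mass $\mu$ made of light indices has at least about $p\mu$ elements. The light indices might have large degrees, so in this class we select by a weight that rewards each index and penalizes its degree.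

\begin{lemma}\label{lem:cheap}
Let $d\ge2$, let $m$ be generic with total mass $1$, let all classes have at least two elements, and let $V_1$ be a largest class. Let $x,y$ be vertices of $P(m)$ and $\delta=\deg_x+\deg_y$. Then there is a split with hub $a\in V_h$, $h\neq1$, of mass $\mu=m(a)$, such that
\begin{enumerate}
\item[(a)] $\delta(a)\le4r\mu$;
\item[(b)] $\delta(W_c)\le8r\mu$ and $|W_c|\le4r\mu$ for all $c\notin\{1,h\}$;
\item[(c)] $\delta(W_1)+2r\mu\le4d\,|W_1|$ and $\delta(W_1)\ge2|W_1|$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:generic}(b), $\delta(V_c)=2r$ for every $c$. By Lemma~\ref{lem:generic}(a) every index has positive mass and hence degree at least $1$ at both vertices, so $\delta(W)\ge2|W|$ for all $W\subseteq V$. This is the second claim in (c), and it reduces the second claim in (b) to the first.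

\emph{The hub.} Call $b\in V_2\cup\dots\cup V_d$ \emph{good} if $\delta(b)\le4r\,m(b)$, that is, if its degree per unit of mass is at most twice the average. An index that is not good has $m(b)<\delta(b)/(4r)$, so in a class $V_c$ with $c\geq2$ such indices have total mass less than $\delta(V_c)/(4r)=\frac12$. Hence the good indices of $V_c$ have total mass greater than $\frac12$. Let $a\in V_h$ be a good index of maximum mass $\mu$. Then (a) holds, and $\mu<1$ because $V_h$ contains another index of positive mass.

\emph{Prefixes.} Let $c\neq h$ and consider a list of distinct indices of $V_c$ with total mass greater than $\mu$. Let $W_c$ be the shortest initial segment with $m(W_c)>\mu$ and let $\ell_c$ be its last element. Then $m(W_c^\circ)\le\mu$, and equality is excluded by Lemma~\ref{lem:generic}(a). So any choice of such lists defines a split.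

\emph{The classes $c\notin\{1,h\}$.} If $\mu\le\frac12$, list the good indices of $V_c$ in any order; their mass exceeds $\frac12\ge\mu$. By the maximality of $\mu$ we have $m(\ell_c)\le\mu$, so $m(W_c)\le2\mu$ and $\delta(W_c)\le4r\,m(W_c)\le8r\mu$. If $\mu>\frac12$, list all of $V_c$, which has mass $1>\mu$; then $\delta(W_c)\le2r\le8r\mu$. This proves (b).

\emph{The class $V_1$.} Let $p=|V_1|$ and $\varepsilon=p/(4r)$, and give $b\in V_1$ the weight $\varphi(b)=1-\varepsilon\delta(b)$. The value of $\varepsilon$ is chosen so that the penalty uses up half of the total: $\varphi(V_1)=p-2r\varepsilon=p/2$. List all of $V_1$ in non-increasing order of $\varphi(b)/m(b)$. The numbers $\varphi(b)-\frac p2m(b)$ add up to $0$, and each has the sign of $\varphi(b)/m(b)-\frac p2$, so in our order the non-negative ones come first and the negative ones last. Their partial sums rise from $0$ and then fall to $0$, so they are all non-negative. For the segment $W_1$ this says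
\[
|W_1|-\varepsilon\,\delta(W_1)\ \ge\ \frac p2\,m(W_1)\ >\ \frac{p\mu}2 .
\]
Multiplying by $1/\varepsilon=4r/p$ gives $\delta(W_1)+2r\mu\le\frac{4r}p|W_1|$. Since $V_1$ is a largest class, $r\le|V|\le dp$, and (c) follows.
\end{proof}

By (c), both $\delta(W_1)$ and $r\mu$ are at most a constant times $|W_1|$, so by (a) and (b) every degree in \eqref{eq:recursion} and the number of indices of $m^1$ are too, while by \eqref{eq:size} the number of indices drops by at least $|W_1|$. It remains to do the accounting.

\section{The upper bounds}\label{sec:upper}

Two reductions are used in both proofs. Multiplying $m$ by a positive number changes neither genericity nor the graph of $P(m)$, so a generic $m$ may be assumed to have total mass $1$. If $d\ge2$ and a class has a single element $b$, then every cell contains $b$, the equation for $b$ only fixes the total mass and follows from the equations of any other class, and dropping this coordinate identifies $P(m)$ with a $(d-1)$-way polytope on $|V|-1$ indices.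

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $d=3$ and $N=|V|=p+q+s$. By Lemma~\ref{lem:reduction} it suffices to show $\operatorname{diam}P(m)\le420N$ for generic $m$, and we use induction on $N$. If some class has one element, $P(m)$ is a $2$-way transportation polytope on $N-1$ indices, and Theorem~\ref{thm:BHS} bounds its diameter by $8(N-3)$.

So let all classes have at least two elements, let $V_1$ be a largest one, and let $x,y$ be vertices. Take the split of Lemma~\ref{lem:cheap}, let $c$ be the element of $\{2,3\}$ other than $h$, and use the order $c_1=1$, $c_2=c$. By parts (a) and (b) of that lemma, the first term in \eqref{eq:recursion} is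
\[
6\bigl(\delta(W_1)+\delta(a)\bigr)+2\bigl(\delta(W_c)+\delta(a)\bigr)=6\delta(W_1)+8\delta(a)+2\delta(W_c)\le6\delta(W_1)+48r\mu .
\]
The polytope $P(m^1)$ is a $|W_1|\times|W_c|$ transportation polytope, so Theorem~\ref{thm:BHS} and (b) give
\[
\operatorname{diam}P(m^1)\le8\bigl(|W_1|+|W_c|-2\bigr)\le8|W_1|+32r\mu .
\]
Part (c) with $d=3$, multiplied by $40$, reads $80r\mu\le480|W_1|-40\delta(W_1)$. Using this and then $\delta(W_1)\ge2|W_1|$, the sum of the two contributions is at most
\[
6\delta(W_1)+80r\mu+8|W_1|\ \le\ 488|W_1|-34\delta(W_1)\ \le\ 420|W_1| .
\]
The margin function $m^2$ is generic by Lemma~\ref{lem:product}, has three classes, and has at most $N-|W_1|<N$ indices by \eqref{eq:size}. By induction and \eqref{eq:recursion}, $\operatorname{dist}(x,y)\le420|W_1|+420(N-|W_1|)=420N$.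
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dway}]
We use induction on $d$, which now takes over the role of Theorem~\ref{thm:BHS}. For $d=1$ the polytope is a point. Let $d\ge2$. By Lemma~\ref{lem:reduction} it suffices to show $\operatorname{diam}P(m)\le C_dN$ for generic $m$, where $N=|V|$, and we use a second induction on $N$. If some class has one element, the diameter is at most $C_{d-1}(N-1)\le C_dN$.

So let all classes have at least two elements, let $V_1$ be a largest one, let $x,y$ be vertices, and take the split of Lemma~\ref{lem:cheap} with any order of the classes other than $V_h$. Bounding every power of $3$ by $3^{d-2}$ and using (a) for the $d-1$ occurrences of $\delta(a)$ and (b) for the $d-2$ classes $c\notin\{1,h\}$, the first term in \eqref{eq:recursion} is at most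
\[
2\cdot3^{d-2}\bigl(\delta(W_1)+4(d-1)r\mu+8(d-2)r\mu\bigr)=2\cdot3^{d-2}\bigl(\delta(W_1)+(12d-20)r\mu\bigr).
\]
By (c), $\delta(W_1)+(12d-20)r\mu\le6d\,(\delta(W_1)+2r\mu)\le24d^2|W_1|$, so the first term is at most $48d^2\,3^{d-2}|W_1|$. Part (c) also gives $r\mu\le2d|W_1|$, so $|W_c|\le4r\mu\le8d|W_1|$ for $c\notin\{1,h\}$. The $(d-1)$-way polytope $P(m^1)$ thus has at most $(1+8d(d-2))|W_1|\le8d^2|W_1|$ indices, and by induction on $d$ its diameter is at most $8d^2C_{d-1}|W_1|$. The two contributions add up to at most $C_d|W_1|$. Finally, $m^2$ is generic with $d$ classes and at most $N-|W_1|$ indices, so induction on $N$ and \eqref{eq:recursion} give $\operatorname{dist}(x,y)\le C_d|W_1|+C_d(N-|W_1|)=C_dN$.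
\end{proof}

\section{The lower bound}\label{sec:lower}

For generic margins every edge brings in one new cell, so it suffices to find two vertices whose supports are almost disjoint. We find them for convenient integer margins and then perturb.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $p=q=s=t\ge2$, so $r=3t-2$, and let $m$ be given by $u_1=v_1=w_1=2t+1$ and $u_i=v_i=w_i=1$ for $2\le i\le t$. Each class has mass $3t$. Consider
\begin{align*}
S&=\{(1,1,1)\}\cup\{(i,1,1),\,(1,i,1),\,(1,1,i):2\le i\le t\},\\
S'&=\{(1,1,1)\}\cup\{(i,i,1),\,(1,i,i),\,(i,1,i):2\le i\le t\}.
\end{align*}
Both sets have $3t-2=r$ cells, and they share only $(1,1,1)$, because the other cells of $S$ have one coordinate different from $1$ and those of $S'$ have two.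

\emph{Both sets are independent.} Fix $i\ge2$ and consider the three rows of $A$ for the index $i$ in the three classes. In $S$, each of these indices lies in exactly one cell, namely $(i,1,1)$, $(1,i,1)$, $(1,1,i)$, so in a vanishing combination of columns the coefficients of these cells are $0$. In $S'$, if $\alpha,\beta,\gamma$ are the coefficients of $(i,i,1),(1,i,i),(i,1,i)$, the three rows give $\alpha+\gamma=\alpha+\beta=\beta+\gamma=0$, so $\alpha=\beta=\gamma=0$. In both cases the coefficient of $(1,1,1)$ is then $0$ as well. Thus the columns of $S$ and those of $S'$ are bases of $L$.

\emph{Both sets are supports of vertices of $P(m)$.} On $S$ put $x_{111}=3$ and all other entries equal to $1$. An index $i\ge2$ gets margin $1$, and the index $1$ of each class lies in $(1,1,1)$ and $2(t-1)$ further cells and gets margin $3+2(t-1)=2t+1$. On $S'$ put $y_{111}=\frac{3t+3}2$ and all other entries equal to $\frac12$. An index $i\ge2$ lies in two cells and gets margin $1$, and the index $1$ of each class lies in $(1,1,1)$ and $t-1$ further cells and gets margin $\frac{3t+3}2+\frac{t-1}2=2t+1$. (The vertex $y$ is not integral although the margins are.)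

\emph{Perturbation.} Take $g$ from Lemma~\ref{lem:dense}. The solutions of $Ax=m+\varepsilon Ag$ supported on $S$ and on $S'$ are affine in $\varepsilon$ and positive on $S$ and $S'$ at $\varepsilon=0$, so they remain positive for small $\varepsilon$. Choose a small $\varepsilon>0$ with $m'=m+\varepsilon Ag$ generic. Then $S$ and $S'$ are supports of vertices of $P(m')$. By Lemma~\ref{lem:generic}(b) and (d), each edge of $P(m')$ adds exactly one cell to the support, so every path between the two vertices has at least $|S'\setminus S|=r-1=3t-3$ edges.
\end{proof}

Theorems~\ref{thm:three} and~\ref{thm:lower} show that linear growth cannot be improved in general. A universal constant $C$ as in the conjecture must satisfy $3tC\ge3t-3$ for all $t\ge2$, so $C\ge1$, and $C=420$ is admissible. We do not claim that $420$ or the constants $C_d$ are sharp.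

\begin{thebibliography}{9}

\bibitem{BHS}
G.~Brightwell, J.~van den Heuvel, and L.~Stougie,
\emph{A linear bound on the diameter of the transportation polytope},
Combinatorica 26 (2006).

\bibitem{DK}
Jes\'us A. De Loera and Edward D. Kim,
\emph{Combinatorics and Geometry of Transportation Polytopes: An Update},
arXiv:1307.0124 (2013).

\end{thebibliography}
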